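\title{Quadratic multipliers for nonnegative quartic forms in four variables}

\begin{abstract}
We prove that for every nonnegative real quartic form $p$ in four variables there is a nonzero nonnegative quadratic form $q$, of rank at most three, such that $pq$ is a sum of squares. If $p$ is strictly positive, $q$ can be taken positive definite with $pq$ in the interior of the cone of sums of squares. The proof subtracts squares from $p$ until its zeros lie on no quadric and then completes the square at one zero. The main step shows that a nonnegative quartic whose zero set is finite and lies on no quadric has exactly ten zeros, and that at each of them the discriminant is a sum of two squares of ternary cubics. It rests on a count of the sixteen representations of a conic as a sum of two ``squares'' along a plane cubic.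
\end{abstract}

\section{Introduction}

Let $\mathbb R[x]_{n,d}$ be the space of real forms (homogeneous polynomials) of degree $d$ in $n$ variables. Let $P_{n,2d}\subset\mathbb R[x]_{n,2d}$ be the cone of forms that are nonnegative on $\mathbb R^n$, and let $\Sigma_{n,2d}\subset P_{n,2d}$ be the cone of sums of squares of forms of degree $d$. Diagonalization gives $P_{4,2}=\Sigma_{4,2}$, and Hilbert's theorem (1888) gives $P_{3,4}=\Sigma_{3,4}$. In four variables, however, $P_{4,4}\ne\Sigma_{4,4}$; Example~\ref{ex:five} below exhibits a form in the difference.

A form $p$ that is not a sum of squares may still have an algebraic certificate of nonnegativity. If $q\neq0$ is nonnegative and $pq=\sum f_i^2$, then $p\ge0$ on the dense set where $q>0$, hence everywhere. The degree of $q$ measures how far one has to go beyond sums of squares. If $p\ne0$ is nonnegative, every such multiplier $q$ is itself nonnegative, because $q=pq/p\ge0$ on the dense set where $p>0$; so its degree is even. Degree $0$ does not suffice for quartics in four variables, and the first degree left is $2$. The following question is posed in \cite{Blekherman}.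

\begin{quote}
\emph{Let $p\in P_{4,4}$. Is there a nonzero $q\in P_{4,2}=\Sigma_{4,2}$ such that $pq$ is a sum of squares?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:A}
For every $p\in P_{4,4}$ there is $0\ne q\in P_{4,2}$ with $pq\in\Sigma_{4,6}$. One can take $\operatorname{rank}q\le3$.
\end{theorem}

A multiplier of rank one never helps when $p\notin\Sigma_{4,4}$: if $l^2p=\sum f_i^2$ with $l$ linear, every $f_i$ vanishes on the real hyperplane $l=0$, so $l\mid f_i$ and $p=\sum(f_i/l)^2$. We make no claim about rank two.

\begin{theorem}\label{thm:B}
If $p\in P_{4,4}$ is strictly positive on $\mathbb R^4\setminus\{0\}$, then $q$ can be chosen positive definite with $pq$ in the interior of $\Sigma_{4,6}$.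
\end{theorem}

Both theorems come from a structure theorem for forms with many zeros. Write $x=(x_0,\xi)$ with $\xi=(x_1,x_2,x_3)$, let $R_d$ be the space of real forms of degree $d$ in $\xi$ (with $R_d=0$ for $d<0$), and let $Z(p)\subset\mathbb{RP}^3$ be the real zero set of $p$. A subset of $\mathbb{RP}^3$ \emph{lies on a quadric} if some nonzero quadratic form vanishes on it.

\begin{theorem}\label{thm:C}
Let $p\in P_{4,4}$ have a finite zero set that lies on no quadric. Then $|Z(p)|=10$. For each zero, moved by a linear change of coordinates to $e_0=(1,0,0,0)$ so that $p=x_0^2g_2+x_0g_3+g_4$ with $g_i\in R_i$, there are real ternary cubics $F_1,F_2$ with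
\[
4g_2\,p=(2g_2x_0+g_3)^2+F_1^2+F_2^2 .
\]
\end{theorem}

Here is why one should expect a positive answer. If $p=p'+\sigma$ with $\sigma$ a sum of squares, then a multiplier for $p'$ is a multiplier for $p$. So only forms from which nothing more can be subtracted matter, and such forms have many zeros. At a zero, $p$ is a quadratic polynomial in one variable, and completing the square offers a candidate: the leading coefficient $g_2$. It works as soon as the discriminant $D=4g_2g_4-g_3^2$, a nonnegative ternary sextic, is a sum of squares. Hilbert's theorem says nothing about sextics, but every further zero of $p$ projects to a double point of $D$, and nine double points constrain a sextic severely.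

Section~\ref{sec:square} sets up the discriminant and works an example with ten zeros. Section~\ref{sec:tools} recalls the standard facts we use. Section~\ref{sec:reduction} derives Theorems~\ref{thm:A} and~\ref{thm:B} from Theorem~\ref{thm:C}. Section~\ref{sec:nine} proves Theorem~\ref{thm:C} when the nine projected zeros lie on two independent cubics, and Section~\ref{sec:unique}, the main part of the paper, shows that they always do. Throughout, $P=P_{4,4}$, $\Sigma=\Sigma_{4,4}$ and $|x|^2=x_0^2+\dots+x_3^2$. Linear changes of coordinates preserve the cones $P_{n,2d}$ and $\Sigma_{n,2d}$ and the rank of a quadratic form, and we use them freely.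

\section{Completing the square at a zero}\label{sec:square}

Let $p\in P$ vanish at $e_0$. Since $e_0$ is a minimum of $p$, the gradient of $p$ vanishes there as well. The coefficients of $x_0^4$ and $x_0^3$ in $p$ are $p(e_0)$ and the linear form $\xi\mapsto\nabla p(e_0)\cdot(0,\xi)$, so
\[
p=x_0^2g_2+x_0g_3+g_4,\qquad g_i\in R_i .
\]
The \emph{discriminant of $p$ at $e_0$} is the ternary sextic $D=4g_2g_4-g_3^2$, and
\begin{equation}\label{eq:square}
4g_2\,p=(2g_2x_0+g_3)^2+D .
\end{equation}

\begin{lemma}\label{lem:square}
Let $p\in P$ vanish at $e_0$.
\begin{enumerate}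
\item[(a)] The forms $g_2$, $g_4$, $D$ are nonnegative, and $g_3$ and $D$ vanish at every real zero of $g_2$.
\item[(b)] If $(t,\zeta)\in Z(p)$, then $D(\zeta)=0$. If $g_2(\zeta)>0$, then $(t,\zeta)\in Z(p)$ if and only if $D(\zeta)=0$ and $t=-g_3(\zeta)/2g_2(\zeta)$.
\item[(c)] If $\operatorname{rank}g_2\le1$, then $p\in\Sigma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For fixed real $\xi$ the polynomial $t\mapsto g_2(\xi)t^2+g_3(\xi)t+g_4(\xi)$ is nonnegative. Hence $g_2(\xi)\ge0$ and $g_4(\xi)\ge0$. If $g_2(\xi)>0$, it has at most one real root, so $D(\xi)\ge0$. If $g_2(\xi)=0$, it is a nonnegative affine function, so $g_3(\xi)=0$ and $D(\xi)=0$.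

(b) Both summands on the right of \eqref{eq:square} are nonnegative, so both vanish at a zero of $p$; where $g_2>0$ the converse holds too.

(c) If $g_2=0$, then $g_3=0$ by (a), and $p=g_4\in P_{3,4}=\Sigma_{3,4}$. If $g_2$ has rank one, we may assume $g_2=x_1^2$. By (a), $g_3$ vanishes on the real line $x_1=0$, so $g_3=x_1b$ with $b\in R_2$, and $D=x_1^2(4g_4-b^2)$. Thus $4g_4-b^2\ge0$ where $x_1\neq0$, hence everywhere, and it is a sum of squares by Hilbert's theorem. Now $p=(x_0x_1+b/2)^2+(4g_4-b^2)/4\in\Sigma$.
\end{proof}

The consequence that drives the paper is this: \emph{if $p\notin\Sigma$ and $D\in\Sigma_{3,6}$, then $q=g_2$ is a nonzero multiplier for $p$, of rank at most $3$} because it involves only three variables.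

\begin{example}\label{ex:five}
The quartic
\[
p(y_1,\dots,y_5)=\sum_{i=1}^5\ \prod_{j\ne i}(y_i-y_j)
\]
depends only on the differences $y_i-y_j$, so it is a form on the four-dimensional space $\mathbb R^5/\mathbb R(1,\dots,1)$. It vanishes at the ten points $z_{kl}$ ($k<l$) with $y_k=y_l=1$ and the other coordinates $0$, since there every coordinate equals another one.

We complete the square at $z_{45}$. Normalize $y=(a,b,c,t+s,t-s)$ with $a+b+c=0$; then $t$ plays the role of $x_0$. Put $\varphi(u)=(u-a)(u-b)(u-c)=u^3-eu-f$, where $e=\frac12(a^2+b^2+c^2)$ and $f=abc$. From $a^3=ea+f$ and its analogs, the power sums of $a,b,c$ of orders $2,3,4$ are $2e$, $3f$, $2e^2$. The first term of $p$ is $\varphi'(a)\bigl((t-a)^2-s^2\bigr)$ with $\varphi'(a)=3a^2-e$. Summing over $a,b,c$ we have $\sum\varphi'(a)=3e$, $\sum\varphi'(a)a=9f$, $\sum\varphi'(a)a^2=4e^2$, so the first three terms add up to $3et^2-18ft+4e^2-3es^2$. The last two add up to $2s\bigl(\varphi(t+s)-\varphi(t-s)\bigr)=4s^2(3t^2-e)+4s^4$. Therefore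
\[
p=3(e+4s^2)\,t^2-18f\,t+(4e^2-7es^2+4s^4),
\]
and, multiplying out,
\[
\tfrac1{12}D=(e+4s^2)(4e^2-7es^2+4s^4)-27f^2=(4e^3-27f^2)+s^2(3e-4s^2)^2 .
\]
The first bracket on the right is the discriminant of $\varphi$, the square of $\Delta=(a-b)(b-c)(c-a)$. So $D$ is a sum of two squares of cubics, and \eqref{eq:square} divided by $12$ reads
\[
(e+4s^2)\,p=3\bigl((e+4s^2)t-3f\bigr)^2+\Delta^2+s^2(3e-4s^2)^2 .
\]
This proves $p\ge0$, with the multiplier $e+4s^2$ of rank three. The real zeros of $D$ are the common zeros of the two cubics. The curve $\Delta=0$ consists of three lines through the point $a=b=c=0$. On the line $(a,b,c)=(\lambda,\lambda,-2\lambda)$ the second cubic is $s(9\lambda^2-4s^2)$, with three real zeros, none at $\lambda=0$; the other two lines are obtained by permuting $a,b,c$. So $D$ has nine real zeros, and by Lemma~\ref{lem:square}(b) $p$ has exactly ten: the points $z_{kl}$.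

These ten points lie on no quadric. A quadratic form on $\mathbb R^5/\mathbb R(1,\dots,1)$ is given by a symmetric matrix with zero row sums, so it can be written $\kappa=\sum_{i<j}c_{ij}(y_i-y_j)^2$. With $c_{ji}=c_{ij}$, $d_k=\sum_{j\neq k}c_{kj}$ and $S=\sum_kd_k$ we have $\kappa(z_{kl})=d_k+d_l-2c_{kl}$. If all these numbers vanish, summing over $l\ne k$ gives $4d_k+(S-d_k)-2d_k=d_k+S=0$, and summing over $k$ gives $6S=0$. So all $d_k$ and all $c_{kl}$ are zero. In particular $p\notin\Sigma$, since in $p=\sum\kappa_i^2$ every $\kappa_i$ would vanish at the ten points.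
\end{example}

Nine points of the plane always lie on one cubic, since $\dim R_3=10$. In the example they lie on two. Theorem~\ref{thm:C} says that this coincidence is forced by the absence of a quadric through the zeros of $p$.

\section{Standard facts}\label{sec:tools}

\subsection*{Plane curves}
For ternary forms $F,G$ let $V(F,G)\subset\mathbb{CP}^2$ be the set of common complex zeros, and let $F(\mathbb C)$, $F(\mathbb R)$ be the sets of complex and real points of the curve $F=0$. Let $\mathcal O_y$ be the local ring of $\mathbb{CP}^2$ at $y$; a form is viewed in $\mathcal O_y$ by dividing it by a power of a linear form that is nonzero at $y$. The intersection multiplicity is $I_y(F,G)=\dim_{\mathbb C}\mathcal O_y/(F,G)$, and $\operatorname{mult}_y(F)$ is the order of vanishing of $F$ at $y$. A point $y$ of $F$ is \emph{smooth} if $\nabla F(y)\ne0$. A form without repeated factors has finitely many singular points.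

\begin{enumerate}
\item[(F1)] \emph{B\'ezout's theorem.} If $F,G$ have no common factor, then $\sum_yI_y(F,G)=\deg F\cdot\deg G$.
\item[(F2)] $I_y(F,G)\ge\operatorname{mult}_y(F)\operatorname{mult}_y(G)$. For $y\in V(F,G)$, $I_y(F,G)=1$ if and only if $\nabla F(y)$ and $\nabla G(y)$ are linearly independent; the intersection is then called \emph{transversal}.
\item[(F3)] If $F$ is smooth at $y$, then $\mathcal O_y/(F)$ is a discrete valuation ring. The valuation of $H$ in it, the \emph{order of $H$ along $F$ at $y$}, equals $I_y(F,H)$. It is additive on products, depends only on $H$ modulo $F$, and is positive exactly when $H(y)=0$.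
\item[(F4)] \emph{Max Noether's theorem.} Let $F,G$ have no common factor and let $H$ be a form of degree $d$ with $H\in(F,G)\mathcal O_y$ for every $y\in V(F,G)$. Then $H=AF+BG$ with forms $A,B$ of degrees $d-\deg F$, $d-\deg G$ (zero if the degree is negative). If $F,G,H$ are real, taking real parts makes $A,B$ real. If $F$ is smooth at $y$, the local condition says that the order of $H$ along $F$ at $y$ is at least that of $G$. If $I_y(F,G)=1$, it says that $H(y)=0$.
\item[(F5)] \emph{Real points.} A complex form proportional to its conjugate is proportional to a real form: if $\overline G=\mu^2G$ with $|\mu|=1$, then $\mu G$ is real. A nonzero real ternary form of odd degree has infinitely many real zeros, one on each real line through a real point where it does not vanish. An irreducible real conic with a real point has infinitely many real points, one more on each real line through that point other than the tangent.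
\end{enumerate}

\subsection*{Cones}
\begin{enumerate}
\item[(F6)] Let $v$ be the vector of the $N$ monomials of degree $d$. A form $f$ lies in $\Sigma_{n,2d}$ if and only if $f=v^{\top}Gv$ with $G$ positive semidefinite (a \emph{Gram matrix}), and then $f$ is a sum of $N$ squares. The cone $\Sigma_{n,2d}$ is closed: if $f_k=\sum_{i\le N}f_{k,i}^2$ converges, the integrals of $f_{k,i}^2$ over the unit sphere are bounded, so the $f_{k,i}$ converge along a subsequence. The linear map $G\mapsto v^{\top}Gv$ is onto, hence open, so a form with a positive definite Gram matrix is an interior point of $\Sigma_{n,2d}$. This applies to $|x|^4$ and $|x|^6$, which are positive combinations of the squares of all monomials.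
\item[(F7)] The \emph{normal cone} of a convex set $C$ at $a\in C$ is the set $N_C(a)$ of linear functionals $\phi$ with $\phi(f)\le\phi(a)$ for all $f\in C$. If the relative interiors of convex sets $C_1,C_2$ meet, then $N_{C_1\cap C_2}(a)=N_{C_1}(a)+N_{C_2}(a)$ \cite[Cor.~23.8.1]{Rockafellar}. For a convex cone $C$ let $C^*$ be the cone of functionals that are nonnegative on $C$; if $C$ is closed, then $C^{**}=C$. Testing with $f=0$ and $f=2a$ shows that $N_C(a)=\{-\nu:\nu\in C^*,\ \nu(a)=0\}$.
\end{enumerate}

\subsection*{Semialgebraic sets}
\begin{enumerate}
\item[(F8)] A subset of $\mathbb R^N$ is semialgebraic if it is a finite Boolean combination of sets given by polynomial equations and inequalities. The image of a semialgebraic set under a semialgebraic map is semialgebraic and has no larger dimension. A semialgebraic set fibered over a base of dimension $\le r$ with fibers of dimension $\le k$ has dimension $\le r+k$. A finite union of semialgebraic sets of dimension $<N$ in $\mathbb R^N$ has empty interior.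
\end{enumerate}

\section{Reduction to Theorem~\ref{thm:C}}\label{sec:reduction}

\subsection{Subtracting squares}
One would like to subtract squares from $p$ until no more can be subtracted and conclude that the zeros of the remainder $p'$ lie on no quadric. If all zeros of $p'$ are nondegenerate minima on the sphere and $\kappa$ vanishes at them, then $p'-\varepsilon\kappa^2\ge0$ for small $\varepsilon$, because near a zero $p'$ is at least a constant times the squared distance to it and $\kappa^2$ is at most such a quantity. At a degenerate zero this fails: $\kappa=x_0x_1$ vanishes at the only zero of $p'=x_1^4+x_2^4+x_3^4$, yet $p'-\varepsilon\kappa^2<0$ at $(1,t,0,0)$ for small $t\neq0$. We therefore choose $p'$ by an extremal problem and read the conclusion off its dual. The dual description needs $p$ to be an interior point of $P$.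

\begin{lemma}\label{lem:subtract}
Let $p\in\operatorname{int}P$. Then $p=p'+\sigma$ with $p'\in P$, $\sigma\in\Sigma$, and $Z(p')$ on no quadric.
\end{lemma}

\begin{proof}
Let $\mu(f)=\int_{S^3}f$; then $\mu(\kappa^2)>0$ for every quadratic form $\kappa\ne0$. The convex set $K=P\cap(p-\Sigma)$ contains $p$, is closed by (F6), and is bounded because $0\le f\le p$ on $S^3$ for $f\in K$. Let $p'$ minimize $\mu$ on $K$ and put $\sigma=p-p'\in\Sigma$. Minimality says $-\mu\in N_K(p')$.

For small $\varepsilon>0$ the form $p-\varepsilon|x|^4$ lies in the interiors of both $P$ and $p-\Sigma$, so (F7) gives $-\mu\in N_P(p')+N_{p-\Sigma}(p')$. The first cone consists of the $-\nu$ with $\nu\in P^*$, $\nu(p')=0$. A functional $\tau$ lies in the second if and only if $-\tau\in N_\Sigma(\sigma)$, so then $\tau\in\Sigma^*$. Hence $\nu=\mu+\tau$ for some such $\nu$ and $\tau$.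

Let $\mathrm{ev}_z(f)=f(z)$ for $z\in S^3$. The convex hull of these evaluations is compact and lies in the affine hyperplane $\phi(|x|^4)=1$, so the cone $C$ they generate is closed. Since $C^*=P$, we get $C=P^*$. Thus $\nu=\sum a_i\,\mathrm{ev}_{z_i}$ with $a_i>0$, and $\nu(p')=0$ forces $z_i\in Z(p')$. If a quadratic form $\kappa\ne0$ vanished on $Z(p')$, then $0=\nu(\kappa^2)=\mu(\kappa^2)+\tau(\kappa^2)>0$, a contradiction.
\end{proof}

\subsection{Infinite zero sets}
The form $p'$ may have infinitely many zeros, a case outside Theorem~\ref{thm:C}. It is the easier case: $D$ acquires a square factor and Hilbert's theorem handles the cofactor. Only a weak consequence of the quadric hypothesis is used, namely that $Z(p)$ is not a line.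

\begin{lemma}\label{lem:infinite}
Let $p\in P$ have an infinite zero set that lies on no quadric. Then the discriminant $D$ of $p$ at a suitable zero lies in $\Sigma_{3,6}$.
\end{lemma}

\begin{proof}
The projection from a point $e\in\mathbb{RP}^3$ sends $z\neq e$ to the line through $e$ and $z$; for $e=e_0$ it is the map $(t,\zeta)\mapsto\zeta$ to $\mathbb{RP}^2$. We first find a zero $e$ from which $Z(p)\setminus\{e\}$ projects to an infinite set. Take any $e\in Z(p)$. If the image is finite, some line $\Lambda$ through $e$ contains infinitely many zeros, so $\Lambda\subset Z(p)$. A line lies on a quadric, so there is $e'\in Z(p)\setminus\Lambda$, and the projection from $e'$ is injective on $\Lambda$; replace $e$ by $e'$.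

Move $e$ to $e_0$. By Lemma~\ref{lem:square}(b), $D$ has infinitely many zeros in $\mathbb{RP}^2$. If $D=0$ there is nothing to prove. Otherwise some factor $G$ of $D$, irreducible over $\mathbb R$, has infinitely many real zeros. It is irreducible over $\mathbb C$. Indeed, otherwise an irreducible complex factor $H$ of $G$ is not proportional to $\overline H$ by (F5), so $G$ is proportional to $H\overline H$, and the real zeros of $G$ lie in the finite set $V(H,\overline H)$. Write $D=G^kD'$ with $D'$ coprime to $G$. All but finitely many real zeros $y$ of $G$ satisfy $\nabla G(y)\ne0$ and $D'(y)\ne0$. At such a point $G$ changes sign and $D'$ does not, so $D\ge0$ forces $k$ to be even. Hence $D=G^2D_1$ with $D_1\ge0$ of degree $0$, $2$ or $4$. In each case $D_1$ is a sum of squares, by Hilbert's theorem in degree $4$, and so is $D$.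
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:C}}
First let $p'\in P$ have its zero set on no quadric. If $p'\in\Sigma$, take $q=x_1^2$. Otherwise the discriminant of $p'$ at a suitable zero is a sum of squares, by Lemma~\ref{lem:infinite} if $Z(p')$ is infinite and by Theorem~\ref{thm:C} if it is finite. Then $q=g_2$ is nonzero by Lemma~\ref{lem:square}(c), has rank $\le3$, and $p'q\in\Sigma_{4,6}$ by \eqref{eq:square}.

For $p\in\operatorname{int}P$ write $p=p'+\sigma$ as in Lemma~\ref{lem:subtract} and take $q$ for $p'$. Then $pq=p'q+\sigma q$, and $\sigma q\in\Sigma_{4,6}$ because $\sigma$ and $q$ are sums of squares.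

For arbitrary $p\in P$ the forms $p_k=p+|x|^4/k$ are strictly positive on $S^3$, so they lie in $\operatorname{int}P$. Let $q_k$ be multipliers for them, scaled so that their matrices have trace $1$. Positive semidefinite $4\times4$ matrices of trace $1$ and determinant $0$ form a compact set, so a subsequence of $q_k$ converges to some $q\ne0$ in $P_{4,2}$ of rank $\le3$. Since $\Sigma_{4,6}$ is closed, $pq=\lim p_kq_k\in\Sigma_{4,6}$. \hfill$\square$

\subsection{Proof of Theorem~\ref{thm:B} from Theorem~\ref{thm:A}}
The multiplier of Theorem~\ref{thm:A} may be degenerate. A strictly positive $p$ leaves room to move the multiplier by linear maps near the identity, and the sum of several moved copies is positive definite.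

Choose $\varepsilon>0$ with $p-2\varepsilon|x|^4\in P$, and put $p_1=p-\varepsilon|x|^4$, $p_2=p-2\varepsilon|x|^4$. By Theorem~\ref{thm:A} there is $0\ne q\in P_{4,2}$ with $p_2q\in\Sigma_{4,6}$. Since $\varepsilon|x|^4\in\operatorname{int}\Sigma$ by (F6), there is a neighborhood $U$ of the identity in $GL_4(\mathbb R)$ such that $p_1-p_2\circ M=\varepsilon|x|^4+(p_2-p_2\circ M)\in\Sigma$ for $M\in U$. For such $M$,
\[
p_1\cdot(q\circ M)=(p_2q)\circ M+(p_1-p_2\circ M)(q\circ M)\in\Sigma_{4,6}.
\]
For $v\ne0$ the linear map $M\mapsto Mv$ from matrices to $\mathbb R^4$ is onto, hence open, so $\{Mv:M\in U\}$ contains a nonempty open set and $q(Mv)>0$ for some $M\in U$. The open sets $\{v\in S^3:q(Mv)>0\}$, $M\in U$, thus cover $S^3$. A finite subcover gives a positive definite form $\tilde q=\sum_jq\circ M_j$ with $p_1\tilde q\in\Sigma_{4,6}$. Choose $\delta>0$ with $\tilde q-\delta|x|^2\in P_{4,2}=\Sigma_{4,2}$. Then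
\[
p\,\tilde q=p_1\tilde q+\varepsilon|x|^4\bigl(\tilde q-\delta|x|^2\bigr)+\varepsilon\delta|x|^6
\]
is the sum of an element of the convex cone $\Sigma_{4,6}$ and an interior point of it, hence an interior point. \hfill$\square$

\section{Nine points in the plane}\label{sec:nine}

For the rest of the paper $p$ is as in Theorem~\ref{thm:C}: $p\in P$, and $Z(p)$ is finite and lies on no quadric. Fix a zero $z_0$ and move it to $e_0$.

\begin{lemma}\label{lem:finite}
The sextic $D$ has finitely many real zeros, each of multiplicity $\ge2$. The projection $(t,\zeta)\mapsto\zeta$ maps $Z(p)\setminus\{e_0\}$ injectively to real zeros of $D$ at which $g_2>0$, and $t=-g_3(\zeta)/2g_2(\zeta)$.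
\end{lemma}

\begin{proof}
We have $p\neq0$, and $p\notin\Sigma$: if $p=\sum\kappa_i^2$, a nonzero $\kappa_i$ would vanish on $Z(p)$. By Lemma~\ref{lem:square}(c) the nonnegative form $g_2$ has rank $\ge2$, so it has at most one zero in $\mathbb{RP}^2$. Every other real zero of $D$ is the projection of a zero of $p$ by Lemma~\ref{lem:square}(b). So $D$ has finitely many real zeros, and $\nabla D$ vanishes at each because $D\ge0$. Let $(t,\zeta)\in Z(p)\setminus\{e_0\}$. If $g_2(\zeta)=0$, then $g_3(\zeta)=0$, hence $g_4(\zeta)=p(t,\zeta)=0$, and $p$ vanishes on the whole line through $e_0$ and $(t,\zeta)$, contrary to finiteness. So $g_2(\zeta)>0$, and Lemma~\ref{lem:square}(b) gives $D(\zeta)=0$ and determines $t$ from $\zeta$.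
\end{proof}

The space of quadratic forms in four variables has dimension $10$. Since $Z(p)$ lies on no quadric, the evaluations at points of $Z(p)$ span its dual, and the evaluation at $z_0$ extends to a basis by evaluations at zeros $z_1,\dots,z_9$. Thus
\begin{equation}\label{eq:noquadric}
\text{no nonzero quadratic form vanishes at } z_0,z_1,\dots,z_9 .
\end{equation}
Let $\Gamma=\{\zeta_1,\dots,\zeta_9\}\subset\mathbb{RP}^2$ be the set of projections of $z_1,\dots,z_9$. By Lemma~\ref{lem:finite} these are nine distinct points, $g_2>0$ on $\Gamma$, and $D$ vanishes on $\Gamma$ to order $\ge2$. Double points of a sextic with finitely many real zeros cannot crowd on a curve of low degree.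

\begin{lemma}\label{lem:position}
A line contains at most $3$ points of $\Gamma$, and a real conic contains at most $6$.
\end{lemma}

\begin{proof}
A line through two points of $\Gamma$ is real. The restriction of $D$ to it is a nonzero binary sextic with a multiple root at each point of $\Gamma$ on the line, so there are at most $3$. A reducible real conic is a pair of real lines (at most $6$ points of $\Gamma$), a double line (at most $3$), or a pair of conjugate lines (one real point). An irreducible real conic through a point of $\Gamma$ has infinitely many real points by (F5), so it does not divide $D$, and (F1), (F2) give $12\ge2k$ for the number $k$ of its points in $\Gamma$.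
\end{proof}

\begin{proposition}\label{prop:pencil}
Suppose that two linearly independent real cubics vanish on $\Gamma$. Then $D=F_1^2+F_2^2$ for real cubics $F_1,F_2$, and $\Gamma$ is the set of real zeros of $D$.
\end{proposition}

\begin{proof}
Let $G_1,G_2$ be the two cubics and $W$ their greatest common divisor, which is real by (F5) and has degree $\le2$. If $\deg W=1$, then by Lemma~\ref{lem:position} the coprime conics $G_i/W$ have at least $9-3=6>4$ common zeros. If $\deg W=2$, the independent linear forms $G_i/W$ have at least $9-6=3>1$ common zeros. Both contradict (F1). So $G_1,G_2$ are coprime, and (F1) shows that $V(G_1,G_2)=\Gamma$ with all nine intersections transversal.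

By (F4), $D=AG_1+BG_2$ with real cubics $A,B$. At $\zeta\in\Gamma$,
\[
0=\nabla D(\zeta)=A(\zeta)\nabla G_1(\zeta)+B(\zeta)\nabla G_2(\zeta),
\]
so $A(\zeta)=B(\zeta)=0$ by (F2). By (F4) again, $A$ and $B$ are linear combinations of $G_1,G_2$. Hence $D=Q(G_1,G_2)$ with $Q$ a real binary quadratic form.

The form $Q$ is positive semidefinite. For real $(\alpha,\beta)\ne(0,0)$ the nonzero cubic $\beta G_1-\alpha G_2$ has a real zero $y\notin\Gamma$ by (F5). There $(G_1(y),G_2(y))=\lambda(\alpha,\beta)$ with $\lambda\ne0$, so $\lambda^2Q(\alpha,\beta)=D(y)\ge0$. If $Q$ were not definite, $D$ would be zero or the square of a real cubic and would have infinitely many real zeros. So $Q$ is a sum of squares of two independent linear forms, and $D=F_1^2+F_2^2$ with $F_1,F_2$ a basis of the span of $G_1,G_2$. The real zeros of $D$ are the real points of $V(F_1,F_2)=\Gamma$.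
\end{proof}

\begin{proposition}\label{prop:key}
The real cubics vanishing on $\Gamma$ form a space of dimension at least $2$.
\end{proposition}

Section~\ref{sec:unique} is devoted to the proof.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The zero $z_0$ was arbitrary. By Propositions~\ref{prop:key} and~\ref{prop:pencil}, $D=F_1^2+F_2^2$, and \eqref{eq:square} is the asserted identity. By Lemma~\ref{lem:finite}, $Z(p)\setminus\{e_0\}$ injects into the set $\Gamma$ of real zeros of $D$, so $|Z(p)|\le10$; the zeros $z_0,\dots,z_9$ give equality.
\end{proof}

\begin{remark}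
In Theorem~\ref{thm:C} the form $g_2$ is positive definite in $\xi$: a real zero of $g_2$ would be a zero of $D$, hence a point of $\Gamma$, where $g_2>0$.
\end{remark}

\section{The nine points do not lie on a unique cubic}\label{sec:unique}

Since $\dim R_3=10$, some nonzero cubic vanishes on $\Gamma$. To prove Proposition~\ref{prop:key} we assume throughout this section:
\begin{quote}
\textbf{(U)} \emph{the real cubics vanishing on $\Gamma$ are the multiples of one cubic $F\neq0$.}
\end{quote}
We construct a quadric through $z_0,\dots,z_9$, against \eqref{eq:noquadric}. The symbol $\equiv$ denotes congruence modulo the ideal $(F)$.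

\subsection{What has to be found}\label{sub:goal}
A quadratic form vanishing at $e_0$ has the shape $\kappa=x_0l+m$ with $l\in R_1$, $m\in R_2$. By Lemma~\ref{lem:finite},
\[
\kappa(z_i)=\frac{2g_2m-g_3l}{2g_2}(\zeta_i).
\]
So it suffices to find
\begin{equation}\label{eq:goal}
(l,m)\in R_1\times R_2,\quad(l,m)\ne(0,0),\quad\text{with } 2g_2m-g_3l \text{ vanishing on }\Gamma .
\end{equation}
These are nine linear conditions on a nine-dimensional space, so counting parameters does not produce a solution.

We move the problem from $\Gamma$ to the six points where the conic $g_2$ meets $F$. Suppose for the moment that they are distinct. If $l\neq0$ is a linear form and $h$ is a quartic vanishing on $\Gamma$ such that $h+lg_3=0$ on $V(g_2,F)$, then (F4) gives $h+lg_3=2g_2m+Fw$, and $2g_2m-g_3l=h-Fw$ vanishes on $\Gamma$. So we want the function $-h/l$ to take the values of $g_3$ at the six points. There $g_3^2=4g_2g_4-D=-D$: the values of $g_3$ are square roots of $-D$. This suggests two steps. First solve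
\[
l^2D+h^2\equiv g_2D ,
\]
which makes $-h/l$ \emph{some} choice of square roots of $-D$ at the six points. Then show that \emph{every} choice compatible with complex conjugation occurs.

The following model, with the projective line in place of $F$ and $1$ in place of $D$, shows why the second step is plausible.

\begin{example}\label{ex:binary}
Let $g$ be a real binary form of degree $2k$, positive on $\mathbb R^2\setminus\{0\}$, with simple roots in $\mathbb{CP}^1$. If $g=l^2+h^2$ with real forms $l,h$ of degree $k$, then $l(y)\ne0$ at each root $y$, since otherwise $h(y)=0$ and $y$ is a double root. So $\beta(y)=-h(y)/l(y)$ satisfies $\beta(y)^2=-1$ and $\beta(\bar y)=\overline{\beta(y)}$. All $2^k$ such functions $\beta$ occur. Given $\beta$, let $\phi$ be a product of linear forms vanishing at the $k$ roots where $\beta=i$, scaled so that $g=\phi\bar\phi$, and write $\phi=h+il$ with $h,l$ real. For $g=(u^2+v^2)(u^2+4v^2)$ the choices $\phi=(u+iv)(u+2iv)$ and $\phi=(u+iv)(u-2iv)$ give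
\[
g=(u^2-2v^2)^2+(3uv)^2=(u^2+2v^2)^2+(uv)^2 ,
\]
and the conjugates of these $\phi$ give the other two functions $\beta$. Replacing $\phi$ by $e^{i\theta}\phi$ does not change $\beta$, so each $\beta$ comes from a circle of pairs $(l,h)$.
\end{example}

On a cubic there is no factorization into linear forms, and we count instead. Assumption (U) replaces the circle by two points $\pm(l,h)$, so with $2^3=8$ choices of square roots there are at most $16$ solutions. The number of solutions does not change as the conic moves among positive conics transversal to $F$, and near a double line $16$ solutions can be written down. So every choice occurs. A perturbation removes the assumption that $g_2$ is transversal to $F$.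

\subsection{The cubic $F$}

\begin{lemma}\label{lem:F}
\begin{enumerate}
\item[(a)] $F$ has no repeated factor, and each irreducible complex component of $F$ is real and has infinitely many real points.
\item[(b)] $V(D,F)=\Gamma$. At each point of $\Gamma$ the cubic $F$ is smooth and $D$ has order exactly $2$ along $F$.
\item[(c)] $g_2>0$ on $F(\mathbb R)$, and $D>0$ on $F(\mathbb R)\setminus\Gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Conjugation permutes the irreducible factors of $F$, preserving degrees and multiplicities, and a factor fixed up to a scalar is real by (F5). If $F=L^2M$ with lines $L,M$, at most $6$ points of $\Gamma$ lie on $F$ by Lemma~\ref{lem:position}. If a line component $\Lambda$ is not real, then $F=\Lambda\overline\Lambda\Lambda'$, and at most $1+3$ points of $\Gamma$ lie on $F$. Both cases are impossible. So either $F$ is a product of three distinct real lines; or $F$ is a real line times an irreducible real conic, which contains at least $6$ points of $\Gamma$ and so has infinitely many real points; or $F$ is irreducible, and (F5) applies since the degree is odd.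

(b) As $D$ has finitely many real zeros, it shares no component with $F$ by (a). Then
\[
18=\sum_yI_y(D,F)\ge\sum_{\zeta\in\Gamma}I_\zeta(D,F)\ge\sum_{\zeta\in\Gamma}2\operatorname{mult}_\zeta(F)\ge18,
\]
and equality throughout is the claim.

(c) If $g_2(y)=0$ for $y\in F(\mathbb R)$, then $D(y)=0$ by Lemma~\ref{lem:square}(a), so $y\in\Gamma$ by (b); but $g_2>0$ on $\Gamma$. The second statement follows from (b) and $D\ge0$.
\end{proof}

Three consequences of (a) are used constantly. A form vanishing on $F(\mathbb R)$ is divisible by each component of $F$, hence by $F$. If $F\mid X^2$, then $F\mid X$. If $XY\equiv0$ and $X$ is coprime to $F$, then $Y\equiv0$; in particular $D$ can be canceled from congruences.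

The next lemma is the place where (U) does its work.

\begin{lemma}\label{lem:rigid}
Let $g\in R_e$, $e\in\{1,2\}$, be coprime to $F$, and suppose that $V(g,F)$ consists of $3e$ distinct points, none in $\Gamma$. If $\theta\in R_{e+3}$ vanishes on $V(g,F)$ and on $\Gamma$, then $\theta\equiv0$.
\end{lemma}

\begin{proof}
By (F1) the $3e$ intersections are transversal, so (F4) gives $\theta\equiv gu$ with $u\in R_3$. On $\Gamma\subset F(\mathbb R)$ we have $\theta=0$ and $g\ne0$, so $u$ vanishes on $\Gamma$, and $u\in\mathbb RF$ by (U).
\end{proof}

\begin{remark}
When $F$ is smooth, with $H$ the class of a line section, Lemma~\ref{lem:F}(b) says that $D$ cuts out the divisor $2\Gamma$ on $F$, so $2(\Gamma-3H)\sim0$, while (U) says that no cubic cuts out $\Gamma$. We do not use this language, because $F$ may be singular or reducible.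
\end{remark}

\subsection{The map $\Psi$}
Along $F$ the sextic $D$ vanishes doubly on $\Gamma$ and nowhere else, so the square of a quartic through $\Gamma$ can be divided by $D$. This turns the congruence of Section~\ref{sub:goal} into an equation between conics.

Let $V=\{h\in R_4:h|_\Gamma=0\}$. By (U), evaluation at $\Gamma$ maps $R_3$ onto $\mathbb R^9$; multiplying by a linear form that vanishes at no point of $\Gamma$, we see that it maps $R_4$ onto $\mathbb R^9$. So $\dim V=15-9=6$, and $E=V/FR_1$ has dimension $3$. An element of $E$ has well-defined values at vectors representing points of $F$.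

\begin{lemma}\label{lem:c}
For $h,h'\in V$ there is a unique $c(h,h')\in R_2$ with $hh'\equiv c(h,h')D$. It defines a symmetric bilinear map $c:E\times E\to R_2$. Moreover $c(h,h)\ge0$ on $F(\mathbb R)$, and $c(h,h)=0$ only if $h=0$ in $E$.
\end{lemma}

\begin{proof}
At each point of $V(D,F)=\Gamma$ the product $hh'$ has order $\ge2$ along $F$ and $D$ has order $2$, so existence follows from (F4). If $cD\equiv0$ with $c\in R_2$, then $F\mid c$, so $c=0$ by degree. This gives uniqueness, hence symmetry and bilinearity, and $c(h,h')=0$ for $h\in FR_1$. On $F(\mathbb R)\setminus\Gamma$ we have $c(h,h)=h^2/D\ge0$. A point of $\Gamma$ is a smooth real point of $F$, so by the implicit function theorem it is not isolated in $F(\mathbb R)$, and the inequality extends to it by continuity. If $c(h,h)=0$, then $F\mid h^2$, so $F\mid h$.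
\end{proof}

Define
\begin{equation}\label{eq:Psi}
\Psi:R_1\times E\to R_2,\qquad\Psi(l,h)=l^2+c(h,h),\qquad\text{so that}\quad l^2D+h^2\equiv\Psi(l,h)\,D .
\end{equation}
Source and target both have dimension $6$.

\begin{lemma}\label{lem:proper}
$\Psi$ is proper: preimages of bounded sets are bounded.
\end{lemma}

\begin{proof}
If $\Psi(l,h)=0$, the two summands, both nonnegative on $F(\mathbb R)$, vanish there. So $F\mid l$, hence $l=0$, and then $c(h,h)=0$ and $h=0$. Thus $\|\Psi\|$ has a positive minimum $\gamma$ on the unit sphere, and $\|\Psi(v)\|\ge\gamma\|v\|^2$ for all $v$ by homogeneity.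
\end{proof}

\subsection{Positive conics transversal to $F$}
The values of $\Psi$ are nonnegative on $F(\mathbb R)$, so the natural target is
\[
\mathcal C=\{g\in R_2: g>0\text{ on }F(\mathbb R)\}.
\]
It is convex, contains $g_2$, and is open because $F(\mathbb R)$ is compact. Every $g\in\mathcal C$ is coprime to $F$, since each component of $F$ has real points. Let $\mathcal T\subset\mathcal C$ be the set of $g$ for which $V(g,F)$ consists of six distinct points. By (F1) and (F2) these are smooth points of $F$ and $g$ has order $1$ along $F$ at each. They are nonreal, so they form three conjugate pairs, and $D\ne0$ at them by Lemma~\ref{lem:F}(b).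

To transport a count across $\mathcal T$ we need $\mathcal T$ to be connected. Tangency to $F$ is one complex condition on a conic. For $g\in\mathcal C$ it can only happen at a nonreal point, and then also at the conjugate point, so it costs two real dimensions.

\begin{lemma}\label{lem:connected}
$\mathcal T$ is dense in $\mathcal C$ and connected.
\end{lemma}

\begin{proof}
Let $\mathcal B=\mathcal C\setminus\mathcal T$. We show that $\mathcal B$ is contained in a semialgebraic set $\mathcal B'\subset R_2$ of dimension $\le4$. For $g\in\mathcal B$ there is $y\in V(g,F)$ with $I_y(g,F)\ge2$, and $y$ is nonreal. There are three cases.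

\emph{(i) $y$ is singular on $F$.} There are finitely many such $y$. Since $y$ is nonreal, there are coordinates $y_i\ne0$ and $y_j$ with $r=y_j/y_i\notin\mathbb R$. The values of $x_i^2$ and $x_ix_j$ at $y$ are $y_i^2$ and $y_i^2r$, which span $\mathbb C$ over $\mathbb R$. So the $\mathbb R$-linear map $R_2\to\mathbb C$, $g\mapsto g(y)$, is onto, and its kernel has dimension $4$.

\emph{(ii) $y$ is smooth on $F$ and lies on a line $\Lambda\subset F$.} The line is real and $g|_\Lambda$ is a positive definite binary quadratic form, whose roots are simple. So $I_y(g,F)=I_y(g,\Lambda)=1$, and this case does not occur.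

\emph{(iii) $y$ is smooth on $F$ and lies on no line contained in $F$.} By (F2), $g(y)=0$ and $\nabla g(y)\in\mathbb C\nabla F(y)$. Fix $y$; we bound the dimension of the space $W_y$ of real conics with these two properties. Let $\Lambda$ be the real line through $y$ and $\bar y$, and let $T_y$, $T_{\bar y}=\overline{T_y}$ be the tangent lines of $F$. If $T_y=\Lambda$, then $T_{\bar y}=\Lambda$, so the binary cubic $F|_\Lambda$ has two double roots and $\Lambda\subset F$, which is excluded. Hence $T_y\cap\Lambda=\{y\}$ and $T_{\bar y}\cap\Lambda=\{\bar y\}$, so the two tangents are distinct and meet at a point off $\Lambda$. Choose complex coordinates $X_1,X_2,X_3$ in which $y$, $\bar y$ and this point are the three coordinate points, so that $T_y$ is $X_2=0$ and $T_{\bar y}$ is $X_1=0$. For $g\in W_y$ the restriction $g|_{T_y}$ vanishes to order $\ge2$ at $y$, and by conjugation $g|_{T_{\bar y}}$ vanishes to order $\ge2$ at $\bar y$. So the coefficients of $X_1^2$, $X_1X_3$, $X_2^2$, $X_2X_3$ in $g$ vanish, and $g$ lies in the complex span of $X_1X_2$ and $X_3^2$. Real forms independent over $\mathbb R$ are independent over $\mathbb C$, so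 $\dim_{\mathbb R}W_y\le2$. The pairs $(y,g)$ with $y$ nonreal as in (iii) and $g\in W_y$ form a semialgebraic set fibered over a subset of $F(\mathbb C)$, which has real dimension $2$. By (F8) its projection to $R_2$ has dimension $\le4$.

Let $\mathcal B'$ be the union of this projection and the kernels in (i). Since $\dim\mathcal B'<6$, it has empty interior, and $\mathcal T$ is dense in the open set $\mathcal C$. Let $g',g''\in\mathcal T$. The image of $\mathcal B'\times\mathbb R$ under $(b,t)\mapsto g'+t(b-g')$ has dimension $\le5$, and so has the corresponding image for $g''$. Choose $g\in\mathcal C$ outside both. The segment $[g',g]$ lies in $\mathcal C$ by convexity. If it contained a point $b\in\mathcal B$, then $b\neq g'$ and $g$ would lie on the line through $g'$ and $b$, which is contained in the first image. So $[g',g]\subset\mathcal T$, and $[g,g'']\subset\mathcal T$ for the same reason.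
\end{proof}

\subsection{The number of preimages is constant on $\mathcal T$}

\begin{lemma}\label{lem:lnonzero}
If $\Psi(l,h)=g\in\mathcal T$, then $l\ne0$ at every point of $V(g,F)$, and $l$ is coprime to $F$.
\end{lemma}

\begin{proof}
Let $y\in V(g,F)$. By \eqref{eq:Psi}, $h(y)^2=-l(y)^2D(y)$. If $l(y)=0$, then $h(y)=0$, so $l^2D+h^2$ has order $\ge2$ along $F$ at $y$, while $gD$ has order $1$; this contradicts \eqref{eq:Psi}. Each component of $F$ meets the conic $g=0$ by (F1), so it contains a point where $l\ne0$.
\end{proof}

\begin{lemma}\label{lem:local}
$\Psi$ is a local diffeomorphism at every point of $\Psi^{-1}(\mathcal T)$.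
\end{lemma}

\begin{proof}
Let $\Psi(l,h)=g\in\mathcal T$ and suppose $d\Psi_{(l,h)}(l',h')=2\bigl(ll'+c(h,h')\bigr)=0$. Multiplying by $D$ gives $ll'D\equiv-hh'$, where $h,h'$ now denote representatives in $V$. The quintic $\theta=lh'-l'h$ vanishes on $\Gamma$. By \eqref{eq:Psi},
\[
lD\theta=(l^2D)h'-(ll'D)h\equiv(gD-h^2)h'+h^2h'=gDh',
\]
so $l\theta\equiv gh'$. By Lemma~\ref{lem:lnonzero}, $\theta$ vanishes on $V(g,F)$, and Lemma~\ref{lem:rigid} gives $\theta\equiv0$. Then $gh'\equiv0$, so $h'=0$ in $E$. Now $ll'=-c(h,h')=0$ with $l\ne0$, so $l'=0$. Thus $d\Psi_{(l,h)}$ is an injective map between spaces of dimension $6$, and the inverse function theorem applies.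
\end{proof}

\begin{lemma}\label{lem:constant}
There is an integer $n\ge0$ with $|\Psi^{-1}(g)|=n$ for all $g\in\mathcal T$.
\end{lemma}

\begin{proof}
Let $g\in\mathcal T$. The fiber $\Psi^{-1}(g)$ is compact by Lemma~\ref{lem:proper} and discrete by Lemma~\ref{lem:local}, hence finite, say $\{v_1,\dots,v_n\}$. Choose disjoint open neighborhoods $U_i$ of $v_i$ mapped diffeomorphically onto neighborhoods of $g$. Points near $g$ have exactly one preimage in each $U_i$. If some sequence $g_k\to g$ had further preimages $v^{(k)}\notin\bigcup U_i$, a subsequence of $v^{(k)}$ would converge, by properness, to a preimage of $g$ outside $\bigcup U_i$, which is absurd. So the number of preimages is locally constant on $\mathcal T$, and $\mathcal T$ is connected.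
\end{proof}

\subsection{Patterns and the bound $n\le16$}

\begin{definition}
Let $g\in\mathcal T$. A \emph{pattern} for $g$ is a complex function $\beta$ on the set of vectors $y\in\mathbb C^3\setminus\{0\}$ representing points of $V(g,F)$ such that
\[
\beta(\lambda y)=\lambda^3\beta(y)\ \ (\lambda\in\mathbb C\setminus\{0\}),\qquad\beta(\bar y)=\overline{\beta(y)},\qquad\beta(y)^2=-D(y).
\]
\end{definition}

A pattern is determined by choosing a vector $y$ for one point of each conjugate pair and one of the two square roots of $-D(y)\ne0$, and every such choice extends to a pattern because $D$ is real of degree $6$. So there are exactly $2^3=8$ patterns. If $\Psi(l,h)=g$, then $\beta=-h/l$ is a pattern by \eqref{eq:Psi} and Lemma~\ref{lem:lnonzero}; we call it the pattern of $(l,h)$.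

\begin{lemma}\label{lem:two}
Two preimages of $g\in\mathcal T$ with the same pattern agree up to a common sign. Hence each pattern comes from at most two preimages, and $n\le16$.
\end{lemma}

\begin{proof}
Let $(l,h)$ and $(l',h')$ have the same pattern. Then $\theta=lh'-l'h$ vanishes on $V(g,F)$ and on $\Gamma$, so $lh'\equiv l'h$ by Lemma~\ref{lem:rigid}. Square this, substitute $h^2\equiv(g-l^2)D$ and $h'^2\equiv(g-l'^2)D$, and cancel $D$: we get $l^2(g-l'^2)\equiv l'^2(g-l^2)$, that is, $g(l^2-l'^2)\equiv0$. So $F\mid l^2-l'^2$, and $l^2=l'^2$ by degree. Thus $l'=\epsilon l$ with $\epsilon=\pm1$, and $l(h'-\epsilon h)\equiv0$. Since $l$ is coprime to $F$, $h'=\epsilon h$ in $E$.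
\end{proof}

\begin{remark}
Without (U) the argument breaks down completely. If $D=F_1^2+F_2^2$ as in Proposition~\ref{prop:pencil} and $F=F_1$, then $V=F_1R_1+F_2R_1$ by (F4), and $(F_2l')^2\equiv l'^2D$ gives $\Psi(l,F_2l')=l^2+l'^2$. The image consists of conics of rank $\le2$, and rotating the pair $(l,l')$ produces circles in the fibers, as in Example~\ref{ex:binary}.
\end{remark}

\subsection{Sixteen preimages near a double line}
To show $n\ge16$ we need one conic in $\mathcal T$ with $16$ preimages. Near a double line $l_0^2$ the equation $\Psi(l,h)=g$ decouples: after rescaling, $h$ is determined by three independent square roots at the points where $l_0$ meets $F$, and $l$ by a linear equation and a sign. The square roots are real if the three points are.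

\begin{lemma}\label{lem:line}
There is a real line $l_0=0$ that meets $F$ in three distinct real points $a_1,a_2,a_3\notin\Gamma$. The map $E\to\mathbb R^3$, $h\mapsto(h(a_j))_j$, for fixed real vectors $a_j$, is bijective.
\end{lemma}

\begin{proof}
Fix a smooth point $a\in F(\mathbb R)\setminus\Gamma$, which exists by Lemma~\ref{lem:F}(a). If every component of $F$ were a line through $a$, then $F$ would have multiplicity $3$ at $a$. So some component $C$ of $F$ is not a line through $a$; write $F=CM$. It meets each line through $a$ in a finite set. Let $\partial_aX=a\cdot\nabla X$ be the derivative in the direction $a$. We claim that $C\nmid\partial_aF$. We have $\partial_aF=(\partial_aC)M+C\,\partial_aM$, and $C\nmid M$, so otherwise $C\mid\partial_aC$ and $\partial_aC=0$ by degree. Then, in coordinates with $a=(1,0,0)$, $C$ is a binary form in the last two coordinates, a product of lines through $a$; being irreducible, it is a line through $a$, contrary to its choice.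

Hence all but finitely many $b\in C(\mathbb R)$ lie off the tangent line of $F$ at $a$, lie off the nine lines joining $a$ to points of $\Gamma$, and satisfy $\partial_aF(b)\ne0$. Take such a $b$ and let $l_0=0$ be the line $ab$. It contains no point of $\Gamma$. The real binary cubic $F|_{ab}$ has a simple root at $a$, as the line is not tangent there, and a simple root at $b$, as $\frac{d}{dt}F(b+ta)|_{t=0}=\partial_aF(b)\ne0$. So its third root is real and different from $a$ and $b$.

The map $E\to\mathbb R^3$ is injective by Lemma~\ref{lem:rigid} with $g=l_0$, and $\dim E=3$.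
\end{proof}

\begin{proposition}\label{prop:sixteen}
We have $n=16$. For every $g\in\mathcal T$, every pattern for $g$ is the pattern of some $(l,h)\in\Psi^{-1}(g)$.
\end{proposition}

\begin{proof}
For $s\in\mathbb R$ define $G_s:R_1\times E\to R_2$ by $G_s(u,\eta)=2l_0u+c(\eta,\eta)+s^2u^2$. Expanding the square gives
\begin{equation}\label{eq:rescale}
\Psi\bigl(\pm(l_0+s^2u,\,s\eta)\bigr)=l_0^2+s^2G_s(u,\eta).
\end{equation}
Fix $r_0\in\mathcal C$ and solve $G_0(u,\eta)=r_0$. By Lemma~\ref{lem:c}, $c(\eta,\eta')(a_j)\,D(a_j)=\eta(a_j)\eta'(a_j)$, with $D(a_j)>0$. Evaluating the equation at $a_j$ gives $\eta(a_j)^2=r_0(a_j)D(a_j)>0$ for $j=1,2,3$, and by Lemma~\ref{lem:line} exactly $8$ elements $\eta\in E$ satisfy this. For each of them the conic $r_0-c(\eta,\eta)$ vanishes at three points of the line $l_0=0$, hence on the line, so it equals $2l_0u$ for a unique $u\in R_1$. Thus $G_0=r_0$ has exactly $8$ solutions.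

At each solution the differential $(u',\eta')\mapsto2l_0u'+2c(\eta,\eta')$ is injective: if it vanishes, evaluation at $a_j$ gives $\eta(a_j)\eta'(a_j)=0$, so $\eta'(a_j)=0$ for all $j$, so $\eta'=0$, and then $u'=0$. It is therefore invertible. The implicit function theorem, applied to $G_s(u,\eta)-r$ with parameters $(s,r)$ near $(0,r_0)$, gives a neighborhood $N\subset\mathcal C$ of $r_0$ such that for all $r\in N$ and all small $s$ the equation $G_s=r$ has $8$ distinct solutions $(u_i,\eta_i)$, each within a fixed bounded neighborhood of one of the original ones.

Fix a small $s\ne0$. By \eqref{eq:rescale} the points $\pm(l_0+s^2u_i,s\eta_i)$ are preimages of $l_0^2+s^2r$. The eight points with the sign $+$ are distinct and have first component near $l_0$; their negatives have first component near $-l_0$. So every element of $l_0^2+s^2N$ has at least $16$ preimages. This set is open and contained in $\mathcal C$, so it meets $\mathcal T$ by Lemma~\ref{lem:connected}. Hence $n\ge16$, and $n=16$ by Lemma~\ref{lem:two}. Since each of the $8$ patterns comes from at most two of the $16$ preimages, each comes from exactly two.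
\end{proof}

\subsection{The quadric through the ten zeros}
If $g_2\in\mathcal T$, then $g_3$ restricted to $V(g_2,F)$ is a pattern, and Proposition~\ref{prop:sixteen} with Section~\ref{sub:goal} finishes the proof. In general we only know $g_2\in\mathcal C$. We approximate $g_2$ from $\mathcal T$, and we must deform $g_3$ along with it so that it remains a square root of $-D$ on the intersection with $F$.

\begin{lemma}\label{lem:deform}
There are $\gamma_k\in\mathcal T$ and $b_k\in R_3$ with $\gamma_k\to g_2$, $b_k\to g_3$ and $b_k^2+D\in\gamma_kR_4+FR_3$.
\end{lemma}

\begin{proof}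
Consider $\Phi:R_2\times(R_3\times R_4\times R_3)\to R_6$, $\Phi(g;b,a,r)=b^2+D-ga-Fr$. It vanishes at $(g_2;g_3,4g_4,0)$ by the definition of $D$. Its partial differential there in the variables $(b,a,r)$ is
\[
L(b',a',r')=2g_3b'-g_2a'-Fr' .
\]
We claim that $L$ is onto. Let $(b',a',r')\in\ker L$. At $y\in V(g_2,F)$ we have $g_3(y)^2=-D(y)\ne0$, because $y\notin\Gamma$. So $g_3$ is a unit in $\mathcal O_y$, and $b'\in(g_2,F)\mathcal O_y$. By (F4), $b'\in g_2R_1+\mathbb RF$, a space of dimension at most $4$. The elements of $\ker L$ with $b'=0$ satisfy $g_2a'=-Fr'$; as $g_2$ and $F$ are coprime, $(a',r')=(Fw,-g_2w)$ with $w\in R_1$, a space of dimension $3$. So $\dim\ker L\le7$, and the rank of $L$ is at least $10+15+10-7=28=\dim R_6$.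

Restrict $(b,a,r)$ to the translate through $(g_3,4g_4,0)$ of a complement of $\ker L$. The implicit function theorem gives, for $g$ near $g_2$, a solution $(b,a,r)$ of $\Phi(g;b,a,r)=0$ that tends to $(g_3,4g_4,0)$ as $g\to g_2$. Apply this to a sequence $\gamma_k\to g_2$ in $\mathcal T$, which exists by Lemma~\ref{lem:connected}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Assume (U), and take $\gamma_k,b_k$ from Lemma~\ref{lem:deform}. The real cubic $b_k$ satisfies $b_k^2=-D$ on $V(\gamma_k,F)$, so its restriction is a pattern for $\gamma_k$. By Proposition~\ref{prop:sixteen} there are $l_k\in R_1$ and $h_k\in V$ with $\Psi(l_k,h_k)=\gamma_k$ and $h_k+l_kb_k=0$ on $V(\gamma_k,F)$, and $l_k\ne0$ by Lemma~\ref{lem:lnonzero}. The six intersections are transversal, so (F4) gives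
\[
h_k+l_kb_k=2\gamma_km_k+Fw_k,\qquad m_k\in R_2,\ w_k\in R_1 .
\]
Hence $2\gamma_km_k-b_kl_k=h_k-Fw_k$ vanishes on $\Gamma$. This condition is linear in $(l_k,m_k)\ne(0,0)$, so it survives scaling $(l_k,m_k)$ to norm $1$. Along a subsequence the scaled pairs converge to a pair $(l,m)$ of norm $1$, and in the limit $2g_2m-g_3l$ vanishes on $\Gamma$. This is \eqref{eq:goal}. The quadratic form $x_0l+m\neq0$ vanishes at $z_0,\dots,z_9$, contradicting \eqref{eq:noquadric}. So (U) is false.
\end{proof}

With Proposition~\ref{prop:key} the proof of Theorem~\ref{thm:C} is complete, and by Section~\ref{sec:reduction} so are the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}.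

\begin{thebibliography}{9}

\bibitem{Blekherman}
Grigoriy Blekherman, \emph{Positive Gorenstein Ideals}, arXiv:1203.3775 (2012).

\bibitem{Rockafellar}
Rockafellar, \emph{Convex Analysis}.

\end{thebibliography}
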